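# Sequentially normal functionals on Lipschitz-free spaces: an example in ZFC

## 1. Sequential normality as countable additivity, and the guess "no"

Take a functional on a space of Lipschitz functions that respects bounded monotone limits of sequences. Must it respect bounded monotone limits of nets? If a certain large cardinal exists, there are metric spaces on which the answer is "not always". Can one produce such a space with the ordinary axioms ZFC alone? This is asked in Lucas Maciel Raad, "A Characterization of Borel Measures which Induce Lipschitz-Free Space Elements", arXiv:2412.13319 (2024).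

The answer one would first guess is no. Respecting monotone limits of sequences looks like countable additivity, and respecting nets looks like additivity over arbitrary families. A set on which the two really differ should be as large as a measurable cardinal. We make this precise and test it on the simplest spaces.

**Definition (the spaces).** Let $(M,d)$ be a metric space with base point $0$. $\mathrm{Lip}_0(M)$ is the Banach space of real Lipschitz functions $f$ on $M$ with $f(0)=0$, and $\|f\|$ is the Lipschitz constant of $f$. For $m\in M$ let $\delta_m(f)=f(m)$. The Lipschitz free space $\mathcal F(M)$ is the closed linear span of the $\delta_m$ in $\mathrm{Lip}_0(M)^*$.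

We recall that $\mathcal F(M)^*=\mathrm{Lip}_0(M)$, so $\mathcal F(M)^{**}=\mathrm{Lip}_0(M)^*$, and $\mathcal F(M)$ sits in $\mathcal F(M)^{**}$ canonically. We write $\langle f,\phi\rangle$ for the action of $\phi\in\mathcal F(M)^{**}$ on $f$. Note that $\delta_0=0$.

**Definition (normality).** $\phi\in\mathcal F(M)^{**}$ is normal if $\langle f_i,\phi\rangle\to\langle f,\phi\rangle$ whenever $(f_i)$ is a norm-bounded net in $\mathrm{Lip}_0(M)$ converging pointwise and monotonically to some $f\in\mathrm{Lip}_0(M)$. It is sequentially normal if this holds for all such sequences.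

Elements $\psi$ of $\mathcal F(M)$ are normal. Indeed, let $\|f_i\|\le L$ and $f_i\to f$ pointwise, so that $\|f\|\le L$ as well. Given $\varepsilon>0$, choose a finite combination $m$ of evaluations with $\|\psi-m\|\le\varepsilon$. Then $|\langle f_i-f,\psi\rangle|\le 2L\varepsilon+|\langle f_i-f,m\rangle|$, and the last term tends to $0$. The converse is a theorem that we quote.

**Fact 1 (Aliaga).** $\phi\in\mathcal F(M)^{**}$ is normal if and only if it is weak$^*$ continuous, that is, if and only if $\phi\in\mathcal F(M)$.

So the question concerns sequentially normal functionals outside $\mathcal F(M)$.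

**Definition (real-valued measurable).** A cardinal $\kappa$ is real-valued measurable if it is uncountable and there is a probability measure on $\mathcal P(\kappa)$ that vanishes on singletons and is $\kappa$-additive: the measure of the union of fewer than $\kappa$ pairwise disjoint sets is the sum of their measures.

**Fact 2.** If a real-valued measurable cardinal exists, then there is a metric space $M$ with a sequentially normal functional $\phi\in\mathcal F(M)^{**}\setminus\mathcal F(M)$.

Fact 2 will be reproved inside Theorem D. The guess is that its hypothesis is unavoidable.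

**First test: all distances equal to 1.** Let $M=\{0\}\cup\Gamma$ with every distance between distinct points equal to $1$. The elements of $\mathrm{Lip}_0(M)$ are exactly the bounded functions on $\Gamma$, extended by $0$ at $0$. We have $\|1_A\|\le1$ for all $A\subset\Gamma$, and $\|\delta_a\|=1$ for $a\in\Gamma$.

For $\Gamma=\mathbb N$, here is a functional that fails: let $U$ be a free ultrafilter on $\mathbb N$ and $\langle f,\phi\rangle=\lim_U f$. The functions $1_{\{1,\dots,n\}}$ increase to $1_{\mathbb N}$ with norms at most $1$, but $\phi$ takes the value $0$ on each of them and $1$ on the limit.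

Now let $\phi$ be sequentially normal, with $\Gamma$ arbitrary. Put $\lambda(A)=\langle 1_A,\phi\rangle$ for $A\subset\Gamma$. This is finitely additive. If $A$ is the disjoint union of $A_1,A_2,\dots$, then $1_{A_1\cup\dots\cup A_N}\uparrow1_A$ with bounded norms, so $\lambda$ is a finite countably additive signed measure on $\mathcal P(\Gamma)$. Since $\|g\|\le2\|g\|_\infty$ and simple functions are uniformly dense in the bounded functions, $\langle g,\phi\rangle=\int g\,d\lambda$ for every $g$.

If $\Gamma$ is countable, then $\phi=\sum_{a\in\Gamma}\lambda(\{a\})\delta_a$, an absolutely convergent series, so $\phi\in\mathcal F(M)$.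

If $|\Gamma|=\aleph_1$, let $A_0=\{a:|\lambda|(\{a\})>0\}$. This set is countable, and $|\lambda|$ vanishes on the singletons of $\Gamma\setminus A_0$. The next lemma shows that $|\lambda|(\Gamma\setminus A_0)=0$ (if $\Gamma\setminus A_0$ is countable this is trivial, and otherwise it has cardinality $\aleph_1$). So again $\phi=\sum_{a\in A_0}\lambda(\{a\})\delta_a\in\mathcal F(M)$.

**Lemma 1.** A finite countably additive measure $\mu\ge0$ on $\mathcal P(\omega_1)$ that vanishes on singletons is zero.

*Proof (the Ulam matrix).* For each $\alpha<\omega_1$ fix an injection $e_\alpha:\alpha\to\omega$. For $\xi<\omega_1$ and $n<\omega$ put $U_{\xi,n}=\{\alpha>\xi:e_\alpha(\xi)=n\}$. For fixed $n$ the sets $U_{\xi,n}$ are pairwise disjoint, because $e_\alpha$ is injective. For fixed $\xi$ we have $\bigcup_nU_{\xi,n}=\{\alpha:\alpha>\xi\}$, whose complement is countable and hence null. If $\mu\ne0$, then for every $\xi$ there is $n(\xi)$ with $\mu(U_{\xi,n(\xi)})>0$. Some value $n$ is taken for uncountably many $\xi$. This gives uncountably many disjoint sets of positive measure, which is impossible for a finite measure. $\square$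

In particular $\aleph_1$ is not real-valued measurable. The guess has survived its first tests. It survives two much wider ones.

## 2. Separable spaces: countably many coordinates suffice

**Lemma 2.** Let $\phi\in\mathcal F(M)^{**}$ be sequentially normal, and let $S\subset M$ be separable with $\langle f,\phi\rangle=0$ whenever $f\in \mathrm{Lip}_0(M)$ and $f|_S=0$. Then $\phi\in\mathcal F(M)$.

*Proof.* The plan is to replace a net by a sequence that has the right limit on $S$, which is all that $\phi$ sees. If $S=\emptyset$, then $\phi=0$. Otherwise let $(s_k)$ be a sequence dense in $S$.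

By Fact 1 it suffices to show that $\phi$ is normal. Let $(f_i)$ be a norm-bounded monotone net converging pointwise to $f$, and suppose that $\langle f_i,\phi\rangle\not\to\langle f,\phi\rangle$. Then for some $\varepsilon>0$ the set $J=\{i:|\langle f_i-f,\phi\rangle|\ge\varepsilon\}$ is cofinal. By pointwise convergence at the finitely many points $s_1,\dots,s_n$ and by cofinality of $J$, we can choose inductively $i_1\le i_2\le\cdots$ in $J$ with
$$|f_{i_n}(s_k)-f(s_k)|\le\tfrac1n\qquad(k\le n).$$
The sequence $(f_{i_n})$ is monotone and norm-bounded, hence bounded at each point, so it converges pointwise on all of $M$ to some $g\in\mathrm{Lip}_0(M)$. We do not claim $g=f$, but $g(s_k)=f(s_k)$ for all $k$, and so $g|_S=f|_S$ by continuity. Hence $\langle g,\phi\rangle=\langle f,\phi\rangle$. Sequential normality gives $\langle f_{i_n},\phi\rangle\to\langle g,\phi\rangle=\langle f,\phi\rangle$, which contradicts $i_n\in J$. $\square$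

**Theorem B.** If $M$ is separable, every sequentially normal functional in $\mathcal F(M)^{**}$ lies in $\mathcal F(M)$.

*Proof.* Apply Lemma 2 with $S=M$: a function vanishing on $M$ is $0$. $\square$

So an example must have density at least $\aleph_1$.

## 3. Uniformly discrete spaces: exactly the real-valued measurable cardinals

We first need to pass from a countably additive measure to a $\kappa$-additive one. This is an observation of Ulam.

**Lemma 3.** If $\mathcal P(\Gamma)$ carries a nonzero finite countably additive measure vanishing on singletons, then the least cardinal $\kappa$ carrying such a measure is real-valued measurable, and $\kappa\le|\Gamma|$.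

*Proof.* Clearly $\kappa\le|\Gamma|$. Let $m$ be such a measure on $\kappa$, normalized to be a probability. By countable additivity $\kappa$ is uncountable. Suppose $m$ is not $\kappa$-additive. Then there are fewer than $\kappa$ disjoint sets for which $m$ of the union is not the sum of the measures. Only countably many of them have positive measure. By countable additivity we may remove these, and what remains is a family of disjoint null sets $E_\xi$ ($\xi<\lambda$, $\lambda<\kappa$ a cardinal) with non-null union. Then $B\mapsto m(\bigcup_{\xi\in B}E_\xi)$ is a nonzero finite countably additive measure on $\mathcal P(\lambda)$ vanishing on singletons, against the minimality of $\kappa$. $\square$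

**Theorem D.** Let $M$ be uniformly discrete: $d(x,y)\ge\delta>0$ for $x\ne y$. There is a sequentially normal $\phi\in\mathcal F(M)^{**}\setminus\mathcal F(M)$ if and only if there is a real-valued measurable cardinal $\kappa\le|M|$.

*Proof.* Put $\Gamma=M\setminus\{0\}$. Every bounded function $g$ on $\Gamma$, extended by $g(0)=0$, belongs to $\mathrm{Lip}_0(M)$, since for $x\neq y$
$$|g(x)-g(y)|\le2\|g\|_\infty\le\tfrac{2\|g\|_\infty}{\delta}\,d(x,y). \tag{1}$$

**A measure gives a functional.** Let $\kappa\le|M|$ be real-valued measurable. As $\kappa$ is infinite, $|\Gamma|=|M|\ge\kappa$. Choose $D\subset\Gamma$ with $|D|=\kappa$ and transport to $\mathcal P(D)$ the measure on $\kappa$; call it $\mu$. It is countably additive because $\kappa$ is uncountable. The sets $D_n=\{x\in D:d(x,0)\le n\}$ increase to $D$, so $\mu(D_n)>0$ for some $n$. Put $\langle f,\phi\rangle=\int_{D_n}f\,d\mu$. Since $|f|\le n\|f\|$ on $D_n$, this is a bounded functional, and it is sequentially normal by dominated convergence. It is not normal: when $F$ runs over the finite subsets of $D_n$, the net $1_F$ increases to $1_{D_n}$ with norms bounded by (1), while $\langle1_F,\phi\rangle=\mu(F)=0$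 and $\langle1_{D_n},\phi\rangle=\mu(D_n)>0$. Elements of $\mathcal F(M)$ are normal, so $\phi\notin\mathcal F(M)$.

**A functional gives a measure.** Suppose that no real-valued measurable cardinal is $\le|M|$, and let $\phi$ be sequentially normal. We show $\phi\in\mathcal F(M)$. By (1) the argument of Section 1 applies: $\lambda(A)=\langle1_A,\phi\rangle$ is a finite countably additive signed measure on $\mathcal P(\Gamma)$. Moreover $\langle g,\phi\rangle=\int g\,d\lambda$ for bounded $g$, because simple functions are uniformly dense and, by (1), $\phi$ is $\|\cdot\|_\infty$-continuous on bounded functions. The set $A_0=\{\gamma\in\Gamma:|\lambda|(\{\gamma\})>0\}$ is countable, and $|\lambda|$ restricted to $\Gamma\setminus A_0$ vanishes on singletons. By Lemma 3 and our assumption, $|\lambda|(\Gamma\setminus A_0)=0$. So $\langle g,\phi\rangle=0$ for every bounded $g$ vanishing on $A_0$.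

Let $f\in\mathrm{Lip}_0(M)$ vanish on $A_0$, possibly unbounded. The functions $\min(f^{+},n)$ and $\min(f^-,n)$ are bounded, vanish on $A_0$, have norms at most $\|f\|$, and increase to $f^+$ and $f^-$. Sequential normality gives $\langle f^\pm,\phi\rangle=0$, so $\langle f,\phi\rangle=0$. Lemma 2 with $S=A_0\cup\{0\}$ gives $\phi\in\mathcal F(M)$. $\square$

A real-valued measurable cardinal is weakly inaccessible (Ulam 1930; see Jech, *Set Theory*, Ch. 10), hence inaccessible in $L$. If $\kappa$ is inaccessible in $L$, then $L_\kappa$ is a model of ZFC. So a ZFC proof that a real-valued measurable cardinal exists would give a ZFC proof of the consistency of ZFC, and by Gödel's second incompleteness theorem this is impossible if ZFC is consistent. By Theorem D, ZFC (if consistent) does not prove that a uniformly discrete example exists. For uniformly discrete spaces the guess is right.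

## 4. Nonuniform discreteness: measuring sets up to $\varepsilon$

The proof of Theorem D rests on (1): the indicator of every set is Lipschitz. Once the distances are not bounded below, this is lost, even if every point is isolated. Take $h_n=\sum_{i\le n}\frac1i$ and $M=\{h_n:n\ge0\}\subset\mathbb R$, with base point $h_0=0$. As $h_n\to\infty$, this space is complete and topologically discrete. Yet for $A=\{h_{2n}:n\ge 1\}$ the function $1_A$ is not Lipschitz, because it changes by $1$ between $h_{2n}$ and $h_{2n+1}$, which are $\frac1{2n+1}$ apart. So a functional on $\mathrm{Lip}_0(M)$ has no value at $A$, there is no measure on $\mathcal P(M)$, and Lemma 3 has nothing to act on.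

This is where the guess fails. The answer to the question is yes.

**Theorem A (ZFC).** There is a complete, topologically discrete metric space $M$ of diameter $\le1$ and cardinality $\aleph_1$, and a functional $\phi\in\mathcal F(M)^{**}$ with $\|\phi\|=\operatorname{dist}(\phi,\mathcal F(M))=1$, such that $\langle f_n,\phi\rangle\to\langle f,\phi\rangle$ for every norm-bounded sequence $(f_n)$ in $\mathrm{Lip}_0(M)$ converging pointwise to $f\in\mathrm{Lip}_0(M)$, monotone or not. In particular $\phi$ is sequentially normal and $\phi\notin\mathcal F(M)$.

Weak$^*$ convergent sequences in $\mathrm{Lip}_0(M)=\mathcal F(M)^*$ are bounded, by the uniform boundedness principle, and pointwise convergent. So $\phi$ is even weak$^*$ sequentially continuous. Since a discrete space is its only dense subset, $M$ has density $\aleph_1$, which by Theorem B is the least possible density of an example.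

What should replace a countably additive measure? In the uniformly discrete case the simplest measures are two-valued, that is, countably complete ultrafilters, and the functional is a limit along the ultrafilter. A Lipschitz function cannot tell a set from a small neighborhood of it, so we ask for completeness only up to $\varepsilon$. For $B\subset M$ and $r>0$ write
$$[B]_r=\{y\in M:\ d(y,b)<r\text{ for some }b\in B\}.$$
We look for a proper filter $\mathcal G$ on $M$ (one with $\emptyset\notin\mathcal G$) with two properties.

* (P1) For every countable cover $M=\bigcup_nM_n$ and every $\varepsilon>0$ there is $n$ with $[M_n]_\varepsilon\in\mathcal G$.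
* (P2) For every $p\in M$ and $\varepsilon>0$, $\{y\in M:d(y,p)>1-\varepsilon\}\in\mathcal G$.

If $d(x,y)\ge\delta$ for all $x\neq y$, then $[M_n]_\delta=M_n$, and (P1) and (P2) say that $\mathcal G$ is a countably complete nonprincipal ultrafilter. Without a uniform $\delta$ they ask for less. They still give everything we want.

Recall that $\lim_{\mathcal G}f=t$ means $\{x:|f(x)-t|<\varepsilon\}\in\mathcal G$ for every $\varepsilon>0$. Since $\mathcal G$ is proper, limits are unique; they are linear and monotone in $f$ and commute with finite minima. Moreover, the limit exists as soon as for each $n$ there is $G_n\in\mathcal G$ on which $f$ has oscillation at most $\frac1n$. To see this, replace $G_n$ by $G_1\cap\dots\cap G_n$. Then the closures of the sets $f(G_n)$ are nested, nonempty and have diameters tending to $0$, so they share exactly one point $t$, and $|f-t|\le\frac1n$ on $G_n$.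

**Lemma 4.** Let $M$ be a metric space of diameter $\le1$ with base point $0_M$, and let $\mathcal G$ be a proper filter on $M$ with (P1) and (P2).

1. For every Lipschitz $f:M\to\mathbb R$ the limit $\Lambda(f)=\lim_{\mathcal G}f$ exists in $\mathbb R$.
2. If $f_n$ and $f$ are $L$-Lipschitz and $f_n\to f$ pointwise, then $\Lambda(f_n)\to\Lambda(f)$.
3. $\Lambda(d(\cdot,p))=1$ for every $p\in M$.
4. $\langle f,\phi\rangle=\Lambda(f)$ defines $\phi\in\mathcal F(M)^{**}$ with $\|\phi\|=\operatorname{dist}(\phi,\mathcal F(M))=1$, and $\langle f_n,\phi\rangle\to\langle f,\phi\rangle$ for every norm-bounded sequence in $\mathrm{Lip}_0(M)$ converging pointwise to $f\in\mathrm{Lip}_0(M)$.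

*Proof.* **Part 1: existence of the limit.** The aim is a set in $\mathcal G$ on which $f$ has small oscillation. Let $f$ be $L$-Lipschitz and $\varepsilon>0$. Apply (P1) to the cover by the sets $M_n=\{x:n\varepsilon\le f(x)<(n+1)\varepsilon\}$, $n\in\mathbb Z$. For some $n$ we have $[M_n]_\varepsilon\in\mathcal G$. On this set $n\varepsilon-L\varepsilon\le f\le(n+1)\varepsilon+L\varepsilon$, so the oscillation is at most $(1+2L)\varepsilon$. As $\varepsilon$ is arbitrary, the limit exists.

**Part 2: sequential continuity.** The aim is a set in $\mathcal G$ on which $f_m$ is uniformly close to $f$ for all large $m$. Let $\varepsilon>0$ and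
$$M_n=\{x\in M:|f_m(x)-f(x)|\le\varepsilon\text{ for all }m\ge n\}.$$
Pointwise convergence says exactly that these sets, for all $\varepsilon$, cover $M$. By (P1), $[M_n]_\varepsilon\in\mathcal G$ for some $n$. Each $f_m-f$ is $2L$-Lipschitz, so $|f_m-f|\le\varepsilon+2L\varepsilon$ on $[M_n]_\varepsilon$ for all $m\ge n$. Taking limits, $|\Lambda(f_m)-\Lambda(f)|\le(1+2L)\varepsilon$ for all $m\ge n$.

**Part 3: the filter escapes from every point.** The function $d(\cdot,p)$ is at most $1$ everywhere, and by (P2) it exceeds $1-\varepsilon$ on a set of $\mathcal G$.

**Part 4: the functional and its distance to $\mathcal F(M)$.** $\Lambda$ is linear, and $|f(x)|\le\|f\|\,d(x,0_M)\le\|f\|$ for $f\in\mathrm{Lip}_0(M)$, so $\|\phi\|\le1$. The convergence claim is Part 2 with $L=\sup_n\|f_n\|$; the pointwise limit $f$ is then $L$-Lipschitz too.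

For the distance, let $m=\sum_{p\in A}c_p\delta_p$ with $A\subset M$ finite. We may assume $0_M\in A$, because $\delta_{0_M}=0$. The function $f_A(x)=\min_{p\in A}d(x,p)$ is $1$-Lipschitz and vanishes on $A$, so $f_A\in\mathrm{Lip}_0(M)$, $\|f_A\|\le1$ and $\langle f_A,m\rangle=0$. By Part 3, $\langle f_A,\phi\rangle=\min_{p\in A}\Lambda(d(\cdot,p))=1$. Hence $\|\phi-m\|\ge\langle f_A,\phi-m\rangle=1$. Such $m$ are dense in $\mathcal F(M)$, so $\operatorname{dist}(\phi,\mathcal F(M))\ge1\ge\|\phi\|\ge\operatorname{dist}(\phi,\mathcal F(M))$, and all of these equal $1$. $\square$

It remains to find a space and a filter.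

## 5. Why uncountable sets of points are not enough, and how tuples interleave

The obvious way to get (P1) in ZFC is to use that a countable cover of a set of size $\aleph_1$ has an uncountable piece. So take $|M|=\aleph_1$ and let $\mathcal G$ be generated by all $[B]_\varepsilon$ with $B\subset M$ uncountable and $\varepsilon>0$. Then (P1) is automatic. The trouble is that $\mathcal G$ is never proper: every uncountable metric space $X$ contains uncountable sets $B,B'$ and a radius $r>0$ with $[B]_r\cap[B']_r=\emptyset$. There are two cases.

If $X$ is not separable, then for some $\varepsilon>0$ there is an uncountable $\varepsilon$-separated subset. Otherwise, for each $n$, a maximal $\frac1n$-separated subset would be countable, and the union of these sets would be a countable dense set. Split the uncountable $\varepsilon$-separated set into two uncountable halves $B,B'$ and take $r=\varepsilon/2$.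

If $X$ is separable, the union of all countable open sets is countable, because countably many of them already have the same union. So there are points $p\ne q$ all of whose neighborhoods are uncountable. With $D=d(p,q)$, let $B,B'$ be the open balls of radius $D/4$ around $p$ and $q$. Points of $B$ and $B'$ are more than $D/2$ apart, so $r=D/4$ works.

The remedy is to let a point of the space carry several ordinals, and to call a set of $k$-tuples large if the ordinals can be chosen one after the other with uncountably many choices each time. Look at $k=2$. Let $A,B$ be sets of pairs $\alpha_1<\alpha_2$ of countable ordinals, such that for uncountably many $\alpha_1$ there are uncountably many $\alpha_2$ with $(\alpha_1,\alpha_2)\in A$, and likewise for $B$. Even if $A$ and $B$ are disjoint, we can pick in turn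
$$\alpha_1<\beta_1<\alpha_2<\beta_2,\qquad(\alpha_1,\alpha_2)\in A,\quad(\beta_1,\beta_2)\in B:$$
first an admissible $\alpha_1$, then an admissible $\beta_1$ above it, and so on; an uncountable set of admissible choices is unbounded in $\omega_1$. Now encode a pair by its counting function $\gamma\mapsto\frac12|\{i:\alpha_i<\gamma\}|$. For interleaved pairs the two counts never differ by more than one, so the functions are within $\frac12$ of each other. With $k$-tuples, interleaving gives distance at most $\frac1k$. Largeness cannot be kept apart beyond the scale $\frac1k$. This is what makes a filter possible, provided that all $k$ are put into one space.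

## 6. Counting functions of finite sets of countable ordinals

For $k\ge1$ let $[\omega_1]^k$ be the set of strictly increasing $k$-tuples $\alpha=(\alpha_1<\dots<\alpha_k)$ of countable ordinals. Define
$$x_\alpha:[0,\omega_1]\to[0,1],\qquad x_\alpha(\gamma)=\tfrac1k\,\bigl|\{i:\alpha_i<\gamma\}\bigr|.$$
For example, $\alpha=(0,\omega)\in[\omega_1]^2$ gives the function equal to $0$ at $0$, to $\frac12$ for $1\le\gamma\le\omega$, and to $1$ for $\gamma>\omega$. Let
$$E_k=\{x_\alpha:\alpha\in[\omega_1]^k\},\qquad M=\bigcup_{k\ge1}E_k,\qquad d(x,y)=\sup_{\gamma\le\omega_1}|x(\gamma)-y(\gamma)|.$$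
The diameter is at most $1$. Fix any base point $0_M\in M$. We record some properties of $x=x_\alpha\in E_k$. It is nondecreasing, $x(0)=0$ and $x(\omega_1)=1$. The jump $x(\gamma+1)-x(\gamma)$ is $\frac1k$ if $\gamma\in\{\alpha_1,\dots,\alpha_k\}$ and $0$ for all other $\gamma<\omega_1$. So $x$ determines $k$ and $\alpha$, and therefore $|M|=\aleph_1$. At a limit ordinal $\gamma\le\omega_1$ we have $x(\gamma)=\sup_{\beta<\gamma}x(\beta)$, because each of the finitely many $\alpha_i<\gamma$ is already below some $\beta<\gamma$.

**Lemma 5.** $M$ is topologically discrete and complete.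

*Proof.* **Discreteness.** We bound from below the distance from a fixed $x=x_\alpha\in E_k$ to any other $y\in E_l$. If $l=k$, both functions take values in $\frac1k\mathbb Z$ and differ somewhere, so $d(x,y)\ge\frac1k$. If $l\ne k$, compare the jumps at $\gamma=\alpha_1$: that of $x$ is $\frac1k$ and that of $y$ is $0$ or $\frac1l$. The jumps at $\gamma$ of two functions differ by at most $2d(x,y)$, so
$$2d(x,y)\ge\min\Bigl\{\tfrac1k,\bigl|\tfrac1k-\tfrac1l\bigr|\Bigr\}\ge\tfrac1{k(k+1)}.$$
For the last inequality, $\frac1k-\frac1l\ge\frac1k-\frac1{k+1}=\frac1{k(k+1)}$ if $l>k$, and $\frac1l-\frac1k\ge\frac1{k-1}-\frac1k=\frac{1}{k(k-1)}$ if $l<k$. The bound depends only on $k$, so $x$ is isolated.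

**Completeness.** We show that a Cauchy sequence $(x^n)$, $x^n\in E_{l_n}$, cannot run through ever larger levels. If some value $l$ occurs infinitely often among the $l_n$, the corresponding subsequence lies in the $\frac1l$-separated set $E_l$, so it is eventually constant, and $(x^n)$ converges to that constant.

Otherwise $l_n\to\infty$. Let $y$ be the uniform limit of the $x^n$ on $[0,\omega_1]$. Then $y(0)=0$. For $\gamma<\omega_1$ we have $y(\gamma+1)=y(\gamma)$, since the jumps of $x^n$ are at most $1/l_n\to0$. For a limit ordinal $\gamma\le\omega_1$ we have $y(\gamma)=\sup_{\beta<\gamma}y(\beta)$, because this holds for each $x^n$ and both sides change by at most $\sup|x^n-y|$ when $x^n$ is replaced by $y$. By transfinite induction $y\equiv0$. But $y(\omega_1)=\lim_nx^n(\omega_1)=1$, a contradiction. $\square$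

## 7. Large sets of tuples

**Definition (good, large).** Let $A\subset[\omega_1]^k$. A tuple $\sigma\in[\omega_1]^k$ is $A$-good if $\sigma\in A$. Recursively for $j=k-1,\dots,0$, a tuple $\sigma\in[\omega_1]^j$ (with $[\omega_1]^0=\{\emptyset\}$) is $A$-good if $\sigma^\frown\alpha$ is $A$-good for uncountably many $\alpha>\max\sigma$; for $\sigma=\emptyset$ the condition $\alpha>\max\sigma$ is void. The set $A$ is large if $\emptyset$ is $A$-good.

For $k=1$, large means uncountable. For $k=2$, the set $\{(\alpha,\alpha+1):\alpha<\omega_1\}$ is uncountable but not large, since each one-term tuple has only one extension in it. A large set that we need below is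
$$\{\alpha\in[\omega_1]^k:\alpha_1\ge\gamma\}\qquad(\gamma<\omega_1). \tag{2}$$
By downward induction on the length $j\ge1$, every $\sigma\in[\omega_1]^j$ with all entries $\ge\gamma$ is good: for $j=k$ it is in the set, and for $j<k$ every $\alpha>\max\sigma$ gives a good extension. Finally $\emptyset$ is good, because every $\alpha\ge\gamma$ is an admissible first entry.

**Lemma 6.** Let $k\ge1$.

1. If $A\subset[\omega_1]^k$, $\sigma$ is $A$-good of length $<k$, and $\eta<\omega_1$, then there is $\alpha>\eta$, also above $\max\sigma$, such that $\sigma^\frown\alpha$ is $A$-good.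
2. If $[\omega_1]^k=\bigcup_nA_n$ is a countable union, then some $A_n$ is large.

*Proof.* Part 1 holds because an uncountable subset of $\omega_1$ is unbounded.

For Part 2 we show by downward induction on $j$ that every $\sigma\in[\omega_1]^j$ is $A_n$-good for some $n$; the case $j=0$ is the claim. For $j=k$ this is the covering hypothesis. Let $j<k$. For each of the uncountably many $\alpha>\max\sigma$ there is $n(\alpha)$ such that $\sigma^\frown\alpha$ is $A_{n(\alpha)}$-good. An uncountable set is not a countable union of countable sets, so some value $n$ is taken for uncountably many $\alpha$. Then $\sigma$ is $A_n$-good. $\square$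

Part 2 will give (P1). Part 1 will show that the filter is proper.

## 8. A common point near finitely many large sets

For $A\subset[\omega_1]^k$ write $[A]_r=\{y\in M:d(y,x_\alpha)<r\text{ for some }\alpha\in A\}$.

**Lemma 7.** If $A_i\subset[\omega_1]^{k_i}$ is large for $i=1,\dots,m$, then $\bigcap_{i\le m}[A_i]_{2/k_i}\ne\emptyset$.

Before the proof, look at $m=2$, $k_1=2$, $k_2=3$. We run a clock with $K=6$ ticks. The entries of $\alpha^1\in A_1$ are chosen at ticks $3$ and $6$, those of $\alpha^2\in A_2$ at ticks $2,4,6$, and at the end of each tick $s$ we add a new ordinal $\beta_s$. Everything is chosen in increasing order: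
$$\beta_1<\alpha^2_1<\beta_2<\alpha^1_1<\beta_3<\alpha^2_2<\beta_4<\beta_5<\alpha^1_2<\alpha^2_3<\beta_6 .$$
The counting function of $\beta=(\beta_1,\dots,\beta_6)$ tells the time, and each $x_{\alpha^i}$ shows the same time rounded to multiples of $\frac1{k_i}$.

*Proof.* **The choice of ordinals.** We choose tuples $\alpha^i\in A_i$ that run at the same speed as a tuple $\beta$. Let $K=\prod_ik_i$. Work in stages $s=1,\dots,K$. At stage $s$, do the following.

* For each $i=1,\dots,m$ in turn such that $j:=sk_i/K$ is an integer, choose $\alpha^i_j$ larger than all ordinals chosen so far with $(\alpha^i_1,\dots,\alpha^i_j)$ $A_i$-good.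
* Then choose $\beta_s<\omega_1$ larger than all ordinals chosen so far.

The choice of $\alpha^i_j$ is possible by Lemma 6(1), since $(\alpha^i_1,\dots,\alpha^i_{j-1})$ is already $A_i$-good; at the start this is the largeness of $A_i$. Since $K/k_i$ is an integer, $\alpha^i_j$ is chosen exactly at stage $jK/k_i$, for $j=1,\dots,k_i$. At the end $\alpha^i=(\alpha^i_1,\dots,\alpha^i_{k_i})$ is $A_i$-good of full length, that is, $\alpha^i\in A_i$. Also $\beta\in[\omega_1]^K$. Put $y=x_\beta\in M$.

**The comparison.** We show $d(y,x_{\alpha^i})\le\frac1{k_i}$ for every $i$. Fix $\gamma\le\omega_1$ and let $s=|\{r:\beta_r<\gamma\}|$, so $y(\gamma)=\frac sK$. All ordinals chosen at stages $\le s$ are $\le\beta_s<\gamma$. All ordinals chosen at stages $\ge s+2$ are $>\beta_{s+1}\ge\gamma$. (If $s=0$ or $s+2>K$, the respective statement is empty.) So $\alpha^i_j<\gamma$ whenever $jK/k_i\le s$, and $\alpha^i_j<\gamma$ implies $jK/k_i\le s+1$. Counting the indices $j$,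
$$\Bigl\lfloor\frac{sk_i}K\Bigr\rfloor\le\bigl|\{j:\alpha^i_j<\gamma\}\bigr|\le\frac{(s+1)k_i}K .$$
Divide by $k_i$ and use $\lfloor t\rfloor>t-1$:
$$\frac sK-\frac1{k_i}<x_{\alpha^i}(\gamma)\le\frac sK+\frac1K .$$
Since $K\ge k_i$, we get $|y(\gamma)-x_{\alpha^i}(\gamma)|\le\frac1{k_i}$. Taking the supremum over $\gamma$, $d(y,x_{\alpha^i})\le\frac1{k_i}<\frac2{k_i}$, so $y\in[A_i]_{2/k_i}$ for all $i$. $\square$

Let $\mathcal F_*$ be the filter on $M$ generated by all sets $[A]_{2/k}$ with $k\ge1$ and $A\subset[\omega_1]^k$ large: its members are the supersets of finite intersections of such sets.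

**Lemma 8.** $\mathcal F_*$ is a proper filter on $M$ with (P1) and (P2).

*Proof.* **Properness.** This is Lemma 7.

**(P1).** Given a countable cover $M=\bigcup_nM_n$ and $\varepsilon>0$, we look at a single level of the space, fine enough for $\varepsilon$. Choose $k$ with $2/k\le\varepsilon$ and put $A_n=\{\alpha\in[\omega_1]^k:x_\alpha\in M_n\}$. These sets cover $[\omega_1]^k$, so by Lemma 6(2) some $A_n$ is large. Then $[M_n]_\varepsilon\supset[A_n]_{2/k}\in\mathcal F_*$.

**(P2).** Given $p=x_\beta\in E_l$, we use points whose jumps all come after those of $p$. Let $\gamma=\beta_l+1<\omega_1$, so $p(\gamma)=1$. For each $k$ the set $A_k=\{\alpha\in[\omega_1]^k:\alpha_1\ge\gamma\}$ is large by (2), and $x_\alpha(\gamma)=0$ for $\alpha\in A_k$. So every $y\in[A_k]_{2/k}$ satisfies $y(\gamma)<\frac2k$, hence $d(y,p)\ge p(\gamma)-y(\gamma)>1-\frac2k$. Given $\varepsilon>0$, take $k$ with $\frac2k\le\varepsilon$. $\square$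

**Proof of Theorem A.** The space $M$ of Section 6 has diameter $\le1$ and cardinality $\aleph_1$, and by Lemma 5 it is complete and topologically discrete. By Lemma 8 the filter $\mathcal F_*$ satisfies the hypotheses of Lemma 4, and Lemma 4(4) gives the functional $\phi$ with all the stated properties. As $\operatorname{dist}(\phi,\mathcal F(M))=1$, we have $\phi\notin\mathcal F(M)$. $\blacksquare$

Only ZFC was used, and Fact 1 was not used; it enters only in Theorems B and D. So the existence of a metric space $M$ with a sequentially normal functional in $\mathcal F(M)^{**}\setminus\mathcal F(M)$ is provable in ZFC. By Theorem D and the discussion after it, "topologically discrete" in Theorem A cannot be improved in ZFC to "uniformly discrete", if ZFC is consistent. One sees this in the construction: each single level $E_k$ is $\frac1k$-separated, and (P1) comes from using all levels at once.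

## 9. Spaces containing a bi-Lipschitz copy of $M$

Let $M$ be the space of Theorem A, and $\Lambda(f)=\lim_{\mathcal F_*}f$ for Lipschitz $f$ on $M$, as in Lemma 4. Note that $\Lambda(f)$ is defined whether or not $f(0_M)=0$.

**Theorem C.** Let $N$ be a metric space with base point $q$, and let $h:M\to N$ satisfy $c\,d(x,y)\le d(h(x),h(y))\le C\,d(x,y)$ with $c>0$. Then $\langle f,\Phi\rangle=\Lambda(f\circ h)$ defines a weak$^*$ sequentially continuous $\Phi\in\mathcal F(N)^{**}$ with $\operatorname{dist}(\Phi,\mathcal F(N))\ge c/2$. In particular, if $N$ contains a bi-Lipschitz copy of $M$, then there is a weak$^*$ sequentially continuous functional in $\mathcal F(N)^{**}\setminus\mathcal F(N)$.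

*Proof.* **$\Phi$ is bounded and weak$^*$ sequentially continuous.** For $f\in\mathrm{Lip}_0(N)$ the function $f\circ h$ is $C\|f\|$-Lipschitz, so $\Lambda(f\circ h)$ exists. The set $h(M)$ is bounded; with $R=\sup_{x\in M}d(h(x),q)<\infty$ we have $|f\circ h|\le R\|f\|$ and so $\|\Phi\|\le R$. A weak$^*$ convergent sequence $f_n\to f$ in $\mathrm{Lip}_0(N)$ is bounded and pointwise convergent, so the functions $f_n\circ h$ have a common Lipschitz constant and converge pointwise to $f\circ h$, which has the same Lipschitz constant. Lemma 4(2) gives $\langle f_n,\Phi\rangle\to\langle f,\Phi\rangle$.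

**The filter stays away from each point of $N$.** Let $a\in N$ and $t=\Lambda(d(h(\cdot),a))$. We show $t\ge c/2$. The point $a$ need not lie in $h(M)$, so we go through a point of $M$. For $\eta>0$ there is $F\in\mathcal F_*$ with $d(h(x),a)\le t+\eta$ on $F$. Fix $p\in F$, which is possible since $\mathcal F_*$ is proper. For $x\in F$,
$$c\,d(x,p)\le d(h(x),h(p))\le d(h(x),a)+d(a,h(p))\le2(t+\eta).$$
Taking the limit along $\mathcal F_*$ and using $\Lambda(d(\cdot,p))=1$, we get $c\le2(t+\eta)$. Let $\eta\to0$.

**The distance.** As in Lemma 4, let $A\subset N$ be finite with $q\in A$, and let $m$ be in the span of $\{\delta_a:a\in A\}$. The function $f_A=\min_{a\in A}d(\cdot,a)$ lies in $\mathrm{Lip}_0(N)$, has norm at most $1$ and vanishes on $A$. So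
$$\|\Phi-m\|\ge\langle f_A,\Phi-m\rangle=\min_{a\in A}\Lambda(d(h(\cdot),a))\ge\tfrac c2 .$$
Such $m$ are dense in $\mathcal F(N)$. $\square$

Two concrete choices are $N=C([0,\omega_1])$ and $N=\ell_\infty(\omega_1)$. For the first we check that each $x_\alpha$ is continuous on $[0,\omega_1]$ with the order topology. The points $0$ and the successor ordinals are isolated. At a limit ordinal $\gamma\le\omega_1$, choose $\beta<\gamma$ with $\beta\ge\alpha_i$ for all the finitely many $\alpha_i<\gamma$; for $\beta<\theta\le\gamma$ the ordinals $\alpha_i<\theta$ are exactly the $\alpha_i<\gamma$, so $x_\alpha$ is constant on the neighborhood $(\beta,\gamma]$ of $\gamma$ in $[0,\gamma]$. If $\gamma<\omega_1$, this set is also open in $[0,\omega_1]$, because it equals $(\beta,\gamma+1)$. So $M\subset C([0,\omega_1])$ isometrically. For the second, the index set $[0,\omega_1]$ has cardinality $\aleph_1$, so $M$ embeds isometrically in $\ell_\infty(\omega_1)$.
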